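\title{An unambiguous matrix language of index two\\ that is not commutatively regular}

\begin{abstract}
A language is commutatively regular if it can be mapped bijectively onto a regular language by permuting the letters of each word. We show that a language generated by an unambiguous finite-index matrix grammar need not be commutatively regular. The counterexample has index $2$ and compares letter counts cyclically among three blocks of a word. When the letters are drawn with bias $s$ and the blocks are long, the probability of its complement tends to $(1-2s)^2/(1-s(1-s))$, which vanishes at $s=\frac12$ only, and no regular language behaves in this way. A version over two letters has a complement whose Parikh series is rational but not $\mathbb N$-rational, so the class of languages generated by these grammars is not closed under complement.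
\end{abstract}

\section{The question and the answer}\label{sec:intro}

\subsection*{Commutative equivalence}
Let $\Sigma$ be a finite alphabet, and let $|w|_e$ be the number of occurrences of the letter $e$ in the word $w$. The vector $(|w|_e)_{e\in\Sigma}$ is the \emph{Parikh vector} of $w$, and we write $u\sim v$ if $u$ and $v$ have the same Parikh vector, that is, if $v$ is a permutation of $u$. Two languages $L_1,L_2\subseteq\Sigma^*$ are \emph{commutatively equivalent} if there is a bijection $f\colon L_1\to L_2$ with $f(u)\sim u$ for all $u\in L_1$, and a language is \emph{commutatively regular} if it is commutatively equivalent to a regular language. For example, $\{a^nb^nc^n:n\ge0\}$ is commutatively equivalent to $(abc)^*$.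

The \emph{Parikh series} of a language $Y\subseteq\Sigma^*$ is the formal power series
\[
P_Y=\sum_{w\in Y}\ \prod_{e\in\Sigma}x_e^{|w|_e}
\]
in commuting variables $x_e$. The coefficient of a monomial is the number of words of $Y$ with the corresponding Parikh vector, and this number is finite. A bijection $f$ as above exists exactly when these numbers agree for every vector, so \emph{two languages are commutatively equivalent if and only if their Parikh series are equal.}

A language $L$ is \emph{counting regular} if some regular language contains, for every $n\ge0$, as many words of length $n$ as $L$ does. Permuting letters preserves length, so commutatively regular languages are counting regular. The second notion is more generous in two ways: only lengths are matched, and the regular language may use any alphabet.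

\subsection*{Matrix grammars}
A \emph{matrix grammar} (without appearance checking) is a tuple $G=(N,\Sigma,\mathcal M,S)$, where $N$ and $\Sigma$ are disjoint finite alphabets of nonterminals and terminals, $S\in N$, and $\mathcal M$ is a finite set of \emph{matrices}. A matrix is a finite sequence $(A_1\to\alpha_1,\dots,A_n\to\alpha_n)$ of context-free productions, with $A_i\in N$ and $\alpha_i\in(N\cup\Sigma)^*$. One derivation step applies a matrix: its productions are applied one after another in the given order, each to an occurrence of its left-hand side. The language $L(G)$ is the set of terminal words derivable from $S$. The grammar has \emph{index $k$} if every $w\in L(G)$ has a derivation from $S$ in which every sentential form contains at most $k$ occurrences of nonterminals, and it is of \emph{finite index} if it has index $k$ for some $k$.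

Ambiguity of finite-index matrix grammars is measured in the standard \emph{normal form}:
\begin{itemize}
\item[(N1)] every sentential form derivable from $S$ contains each nonterminal at most once;
\item[(N2)] every matrix applicable to such a form rewrites exactly the nonterminals occurring in it.
\end{itemize}
A derivation from $S$ is then determined by the sequence of matrices applied, and we identify it with this sequence. The grammar is \emph{unambiguous} if every $w\in L(G)$ has exactly one derivation from $S$. Throughout, an unambiguous finite-index matrix grammar is understood to be in normal form. The grammar with matrices $(S\to XY)$, $(X\to aXb,\ Y\to cY)$, $(X\to\varepsilon,\ Y\to\varepsilon)$ is an example; it has index $2$ and generates $\{a^nb^nc^n:n\ge0\}$.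

\subsection*{The question}
Two known results frame the problem.
\begin{itemize}
\item[(i)] Every language generated by a finite-index $\mathrm{ED0L}$ system is commutatively regular.
\item[(ii)] Every language generated by an unambiguous finite-index matrix grammar has a rational generating series and is counting regular.
\end{itemize}
($\mathrm{ED0L}$ systems enter this paper only through statement (i), in the last part of Theorem~\ref{thm:binary}.) The following question comes from \cite{CDIM}.
\begin{quote}
\emph{Is every language generated by an unambiguous finite-index matrix grammar commutatively regular?}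
\end{quote}
A positive answer is a reasonable guess. In normal form, a derivation is a path in a finite graph whose vertices are sets of nonterminals, and each edge contributes a fixed multiset of letters (Lemma~\ref{lem:grammarNrat}). To obtain a regular language one would write these letters in some order along the path. The one thing that can go wrong is that two paths spell the same word, and there seems to be room to avoid this: by unambiguity, the paths with a given Parikh vector never outnumber the words with that vector. The answer is nevertheless negative.

\subsection*{Results}
Let $\Sigma=\{a,b,\#\}$ and let $B=\{a,b\}^*\#\{a,b\}^*\#\{a,b\}^*$ be the set of all words over $\Sigma$ with exactly two letters $\#$. For $w=u_1\#u_2\#u_3\in B$ put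
\[
D_1=|u_1|_a-|u_2|_b,\qquad D_2=|u_2|_a-|u_3|_b,\qquad D_3=|u_3|_a-|u_1|_b ,
\]
and, reading indices modulo $3$,
\[
L_c=\{w\in B: D_c>0,\ D_{c+1}\le0\}\quad(c=1,2,3),\qquad L=L_1\cup L_2\cup L_3,\qquad K=B\setminus L .
\]

\begin{theorem}\label{thm:main}
The language $L$ is generated by an unambiguous matrix grammar of index $2$ in normal form, but $L$ is not commutatively regular.
\end{theorem}

The second theorem needs one more notion. A series $F\in\mathbb N[[x_1,\dots,x_d]]$ in commuting variables is \emph{$\mathbb N$-rational} if
\begin{equation}\label{eq:Nrat}
F=\lambda\Big(\sum_{n\ge0}M^n\Big)\mu ,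
\end{equation}
where $M$ is a square matrix with entries in $\mathbb N[x_1,\dots,x_d]$, the matrix $M(0)$ of constant terms is nilpotent, and $\lambda,\mu$ are a row and a column vector over $\mathbb N[x_1,\dots,x_d]$. Such a series is rational, that is, a quotient of polynomials, since $\sum_nM^n=(I-M)^{-1}$.

\begin{theorem}\label{thm:binary}
Let $h$ be the morphism $h(a)=aab$, $h(b)=abb$, $h(\#)=bbb$, and let
\[
L'=\big(\{a,b\}^*\setminus h(B)\big)\cup h(L)\subseteq\{a,b\}^* .
\]
\begin{itemize}
\item[(a)] $L'$ is generated by an unambiguous matrix grammar of index $2$, but it is not commutatively regular.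
\item[(b)] The complement $\{a,b\}^*\setminus L'=h(K)$ has a rational Parikh series with coefficients in $\mathbb N$ that is not $\mathbb N$-rational. Consequently $h(K)$ is not commutatively equivalent to any language generated by an unambiguous finite-index matrix grammar. In particular, the class of languages generated by such grammars is not closed under complement.
\item[(c)] The binary alphabet is optimal: over a one-letter alphabet, every language generated by an unambiguous finite-index matrix grammar is regular.
\item[(d)] Neither $L$ nor $L'$ is generated by a finite-index $\mathrm{ED0L}$ system.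
\end{itemize}
\end{theorem}

Both counterexamples have index $2$. We do not settle whether index $1$ (unambiguous linear grammars) already admits a counterexample.

Section~\ref{sec:one} works out a single comparison of letter counts and explains how $L$ arises from it. Sections~\ref{sec:grammar}--\ref{sec:regular} prove Theorem~\ref{thm:main} using only elementary probability. Sections~\ref{sec:Nrat} and~\ref{sec:binary} prove Theorem~\ref{thm:binary} using the Perron--Frobenius theorem.

\section{From one comparison to three}\label{sec:one}

From now on the variables $x$ and $y$ mark the letters $a$ and $b$. For a set $Y$ of words with a fixed number of letters $\#$ we drop the variable of $\#$ and write $F_Y(x,y)=\sum_{w\in Y}x^{|w|_a}y^{|w|_b}$.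

\subsection*{One comparison}
Our grammars compare letter counts by the following remark.

\begin{lemma}\label{lem:cut}
A word $u\in\{a,b\}^*$ can be written as $u=v_1\cdots v_mv$ with $v_1,\dots,v_m\in b^*a$ and $v\in\{a,b\}^*$ if and only if $|u|_a\ge m$, and then in exactly one way. The same holds with $a$ and $b$ exchanged.
\end{lemma}

\begin{proof}
Each $v_l$ contains one $a$, as its last letter, so the cuts must fall after the first $m$ letters $a$ of $u$; and if $|u|_a\ge m$, these cuts give such a factorization.
\end{proof}

\begin{example}\label{ex:T}
Let $T=\{u_1\#u_2:\ |u_1|_a>|u_2|_b\}$ with $u_1,u_2\in\{a,b\}^*$. It is not regular, because $T\cap a^*\#b^*=\{a^m\#b^n:m>n\}$. Consider the grammar with start symbol $X_0$ and one-production matrices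
\[
X_0\to X_0a\mid X_1b\mid X_2,\quad X_1\to bX_1\mid aX_0,\quad X_2\to bX_2\mid aX_3,\quad X_3\to aX_3\mid bX_3\mid\# .
\]
It writes $u_2$ from right to left. A letter $a$ of $u_2$ is free, while a letter $b$ of $u_2$ must be paid for by a block in $b^*a$ appended to $u_1$. When $u_2$ is complete, $u_1$ receives one more block in $b^*a$ and then an arbitrary word. By Lemma~\ref{lem:cut} with $m=|u_2|_b+1$, the grammar generates $T$ unambiguously. A block in $b^*a$ has series $x/(1-y)$, so
\[
F_T=\frac1{1-x-\frac{xy}{1-y}}\cdot\frac{x}{1-y}\cdot\frac1{1-x-y}=\frac{x}{(1-x-y)^2},
\]
because $(1-x)(1-y)-xy=1-x-y$. This is also the series of the regular language $a\{a,b\}^*\#\{a,b\}^*$. So $T$ is commutatively regular: a single comparison supports the guess of Section~\ref{sec:intro}.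
\end{example}

\subsection*{Random words}
To tell a series from the series of regular languages we evaluate it along a family of points at which it becomes a probability. Fix $s,r\in(0,1)$ and put $t=1-s$. Let $U$ be the random word over $\{a,b\}$ whose length satisfies $\Pr(|U|=\ell)=(1-r)r^\ell$ and whose letters are independent of each other and of the length, equal to $a$ with probability $s$ and to $b$ with probability $t$. Thus $\Pr(U=u)=(1-r)(rs)^{|u|_a}(rt)^{|u|_b}$. Let $U_1,U_2,U_3$ be independent copies of $U$. For $Y\subseteq B$,
\begin{equation}\label{eq:Phi}
\Phi_Y(s,r):=\Pr(U_1\#U_2\#U_3\in Y)=(1-r)^3F_Y(rs,rt).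
\end{equation}
In particular $F_Y(rs,rt)$ converges, and $\Phi_Y$ depends on $Y$ only through its Parikh series. We let $r\to1$, so that the blocks become long, and study the dependence on the bias $s$.

For Example~\ref{ex:T} the analogous quantity is $\Pr(U_1\#U_2\in T)=(1-r)^2F_T(rs,rt)=rs$. The limiting probabilities of $T$ and of its complement are $s$ and $1-s$, both positive on all of $(0,1)$. This is what a finite automaton does: whether a long random input can be accepted with non-vanishing probability depends on the graph of the automaton and not on the bias (Lemma~\ref{lem:dichotomy}). We therefore look for a language whose limiting probability vanishes for one bias but not for all.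

\subsection*{Complements}
The language in which we find such a zero will not be $L$ but its complement. Regular languages are closed under complement, and this closure survives commutative equivalence.

\begin{lemma}\label{lem:complement}
Let $B_0$ be a regular language that contains every permutation of each of its words. If $Y\subseteq B_0$ is commutatively regular, then there is a regular language $R'\subseteq B_0$ with the same Parikh series as $B_0\setminus Y$.
\end{lemma}

\begin{proof}
Let $Y$ be commutatively equivalent to the regular language $R$. Each word of $R$ is a permutation of a word of $Y\subseteq B_0$, so $R\subseteq B_0$. The language $R'=B_0\setminus R$ is regular, and $P_{R'}=P_{B_0}-P_R=P_{B_0}-P_Y=P_{B_0\setminus Y}$.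
\end{proof}

The closure of $B_0$ under permutation is what gives $R\subseteq B_0$. This is why $B$ consists of \emph{all} words with two letters $\#$.

\subsection*{Three comparisons in a cycle}
Call $D_c$ positive if $D_c>0$ and nonpositive otherwise. If the three signs are not all equal, the cyclic sequence $D_1,D_2,D_3$ has exactly one place where a positive term is followed by a nonpositive one. Hence the sets $L_c$ are pairwise disjoint, and
\[
K=\{D_1,D_2,D_3>0\}\cup\{D_1,D_2,D_3\le0\}.
\]
Here is why the probability of $K$ should vanish at $s=\frac12$ only; the exact computation of Section~\ref{sec:series} will replace this heuristic. We have $D_1+D_2+D_3=|w|_a-|w|_b$, so on $K$ every $|D_c|$ is at most $\big||w|_a-|w|_b\big|$. For long blocks, $D_c$ is close to $s|u_c|-t|u_{c+1}|$, which is typically of the order of the length. If $s=\frac12$, then $|w|_a-|w|_b$ is only of the order of the square root of the length, so $K$ is a rare event, and $L_c$ roughly says that $u_{c+1}$ is the shortest block. If $s>\frac12$, all $D_c$ are positive whenever the three lengths are nearly equal, and this has non-vanishing probability; the case $s<\frac12$ is symmetric.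

On the side of the grammar, the point is that $L_c$ involves only two of the three comparisons, and that both are driven by the same block $u_{c+1}$: its letters $b$ are paid for in $u_c$ and its letters $a$ in $u_{c+2}$.

\section{The grammar for $L$}\label{sec:grammar}

\subsection*{Three tracks, two nonterminals}
The grammar must extend three words independently. Two nonterminals suffice, because one nonterminal can write on both of its sides. Apart from $S$ and terminal words, the sentential forms have the shape
\[
v_1\,X\,v_2\,\#\,v_3\,Y\qquad(v_1,v_2,v_3\in\{a,b\}^*).
\]
To \emph{emit} the letter $e$ on track $1$, $2$ or $3$ means to use $X\to eX$, $X\to Xe$ or $Y\to eY$, respectively. If $\hat u_1,\hat u_2,\hat u_3$ are the words emitted on the three tracks, in order of emission, then finishing with $X\to\#$, $Y\to\varepsilon$ gives $u_1\#u_2\#u_3$ with $u_1=\hat u_1$, $u_3=\hat u_3$, and $u_2$ the reversal of $\hat u_2$. The map $(\hat u_1,\hat u_2,\hat u_3)\mapsto u_1\#u_2\#u_3$ is a bijection from $(\{a,b\}^*)^3$ onto $B$, and $\hat u_l\sim u_l$. The reversal is harmless because the $D_c$ depend on letter counts only.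

\subsection*{The control automaton}
Fix $c$, and let $i,j,k\in\{1,2,3\}$ be congruent to $c$, $c+1$, $c+2$ modulo $3$, so that $L_c$ is defined by $|u_i|_a>|u_j|_b$ and $|u_j|_a\le|u_k|_b$. The automaton $\mathcal A_c$ has states $0,\dots,5$, initial state $0$, final state $5$, and the transitions of Figure~\ref{fig:control}:
\[
\begin{array}{l}
0\xrightarrow{b_j}1,\quad 1\xrightarrow{b_i}1,\quad 1\xrightarrow{a_i}0,\qquad
0\xrightarrow{a_j}2,\quad 2\xrightarrow{a_k}2,\quad 2\xrightarrow{b_k}0,\\[2pt]
0\xrightarrow{-}3,\quad 3\xrightarrow{b_i}3,\quad 3\xrightarrow{a_i}4,\quad 4\xrightarrow{a_i}4,\quad 4\xrightarrow{b_i}4,\qquad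
4\xrightarrow{-}5,\quad 5\xrightarrow{a_k}5,\quad 5\xrightarrow{b_k}5 .
\end{array}
\]
The label $e_l$ means that $e$ is emitted on track $l$, and $-$ means that nothing is emitted. An \emph{accepting run} is a path from $0$ to $5$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth,st/.style={circle,draw,minimum size=7mm,inner sep=0pt}]
\node[st] (q0) at (0,0) {$0$};
\node[st] (q1) at (0,1.8) {$1$};
\node[st] (q2) at (0,-1.8) {$2$};
\node[st] (q3) at (2.4,0) {$3$};
\node[st] (q4) at (4.6,0) {$4$};
\node[st,double] (q5) at (6.8,0) {$5$};
\draw[->] (-1.2,0) -- (q0);
\path[->]
(q0) edge[bend left] node[left] {$b_j$} (q1)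
(q1) edge[bend left] node[right] {$a_i$} (q0)
(q1) edge[loop left] node {$b_i$} (q1)
(q0) edge[bend left] node[right] {$a_j$} (q2)
(q2) edge[bend left] node[left] {$b_k$} (q0)
(q2) edge[loop left] node {$a_k$} (q2)
(q0) edge node[above] {$-$} (q3)
(q3) edge[loop above] node {$b_i$} (q3)
(q3) edge node[above] {$a_i$} (q4)
(q4) edge[loop above] node {$a_i,\ b_i$} (q4)
(q4) edge node[above] {$-$} (q5)
(q5) edge[loop above] node {$a_k,\ b_k$} (q5);
\end{tikzpicture}
\caption{The control automaton that tests $|u_i|_a>|u_j|_b$ and $|u_j|_a\le|u_k|_b$. The label $e_l$ emits the letter $e$ into the block $u_l$, and $-$ emits nothing. The upper cycle pays for a letter $b$ of $u_j$ by a letter $a$ of $u_i$; the lower cycle pays for a letter $a$ of $u_j$ by a letter $b$ of $u_k$. State $3$ supplies one more $a$ in $u_i$, and states $4$ and $5$ complete $u_i$ and $u_k$ freely.}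
\label{fig:control}
\end{figure}

\begin{lemma}\label{lem:runs}
Sending an accepting run of $\mathcal A_c$ to the word $u_1\#u_2\#u_3$ that it emits is a bijection from the accepting runs onto $L_c$.
\end{lemma}

\begin{proof}
An accepting run first performs a sequence of cycles at state $0$. A cycle through $1$ emits $b$ on track $j$ and a block in $b^*a$ on track $i$; a cycle through $2$ emits $a$ on track $j$ and a block in $a^*b$ on track $k$. Nothing is emitted on track $j$ later, so the sequence of cycle types is the word $\hat u_j$. Put $\beta=|\hat u_j|_b$ and $\alpha=|\hat u_j|_a$. After the cycles the run emits one more block in $b^*a$ and an arbitrary word $v$ on track $i$, and then an arbitrary word $v'$ on track $k$. So an accepting run is the same thing as a choice of $\hat u_j$, of $\beta+1$ blocks in $b^*a$, of $\alpha$ blocks in $a^*b$, and of $v,v'$; and $\hat u_i$ is the product of the $\beta+1$ blocks and $v$, while $\hat u_k$ is the product of the $\alpha$ blocks and $v'$. The tracks $i,j,k$ are distinct, so these two factorizations do not interact. By Lemma~\ref{lem:cut}, a triple $(\hat u_1,\hat u_2,\hat u_3)$ arises if and only if $|\hat u_i|_a\ge\beta+1$ and $|\hat u_k|_b\ge\alpha$,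 and then from exactly one run. These inequalities define $L_c$.
\end{proof}

\subsection*{The grammar}
The nonterminals are $S$ and $X^{c,p},Y^{c,p}$ for $c\in\{1,2,3\}$ and $p\in\{0,\dots,5\}$; the superscripts store the state of the control. The matrices are
\begin{itemize}
\item $(S\to X^{c,0}\#Y^{c,0})$ for each $c$;
\item for each transition $p\to q$ of $\mathcal A_c$, the matrix $(X^{c,p}\to\alpha,\ Y^{c,p}\to\beta)$, where $(\alpha,\beta)$ is $(eX^{c,q},Y^{c,q})$, $(X^{c,q}e,Y^{c,q})$, $(X^{c,q},eY^{c,q})$ or $(X^{c,q},Y^{c,q})$ according as the label is $e_1$, $e_2$, $e_3$ or $-$;
\item $(X^{c,5}\to\#,\ Y^{c,5}\to\varepsilon)$ for each $c$.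
\end{itemize}

\begin{example}
The word $aba\#ab\#b$ has $D_1=1$, $D_2=0$, $D_3=-1$, so it lies in $L_1$, where $(i,j,k)=(1,2,3)$ and $\hat u_2=ba$. Writing $X^p,Y^p$ for $X^{1,p},Y^{1,p}$, its derivation is
\begin{align*}
S&\Rightarrow X^0\#Y^0\Rightarrow X^1b\#Y^1\Rightarrow aX^0b\#Y^0\Rightarrow aX^2ab\#Y^2\Rightarrow aX^0ab\#bY^0\\
&\Rightarrow aX^3ab\#bY^3\Rightarrow abX^3ab\#bY^3\Rightarrow abaX^4ab\#bY^4\Rightarrow abaX^5ab\#bY^5\Rightarrow aba\#ab\#b .
\end{align*}
\end{example}

\begin{proposition}\label{prop:grammar}
This grammar is in normal form, has index $2$, is unambiguous, and generates $L$.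
\end{proposition}

\begin{proof}
By induction on the length of a derivation, every sentential form is $S$, or a terminal word, or contains as nonterminals exactly $X^{c,p}$ and $Y^{c,p}$ for one pair $(c,p)$, once each. In the last case a matrix is applicable only if its first left-hand side occurs in the form, that is, only if it is one of the matrices with left-hand sides $X^{c,p},Y^{c,p}$; and these are applicable and rewrite exactly the two nonterminals present. This gives (N1), (N2) and index $2$. A derivation of a terminal word is a choice of $c$ together with an accepting run of $\mathcal A_c$. By Lemma~\ref{lem:runs} the derivations with a given $c$ yield each word of $L_c$ once, and the sets $L_c$ are pairwise disjoint.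
\end{proof}

\section{The series of the complement}\label{sec:series}

\begin{proposition}\label{prop:series}
We have
\[
F_K=\frac{1-xy-3x+3x^2}{(1-xy)(1-x-y)^3},
\]
and for every $s\in(0,1)$,
\begin{equation}\label{eq:limit}
\lim_{r\to1}\Phi_K(s,r)=\frac{(1-2s)^2}{1-s(1-s)} .
\end{equation}
The limit is $0$ for $s=\frac12$ and positive for every $s\ne\frac12$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:runs}, $F_{L_c}$ is the sum over accepting runs of the product of the variables of the emitted letters. The cycles through state $1$ contribute $y\cdot\frac{x}{1-y}$ and those through state $2$ contribute $x\cdot\frac{y}{1-x}$; the last block in $b^*a$ contributes $\frac{x}{1-y}$, and each of the words $v,v'$ contributes $\frac1{1-x-y}$. Hence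
\[
F_{L_c}=\frac{1}{1-\frac{xy}{1-y}-\frac{xy}{1-x}}\cdot\frac{x}{1-y}\cdot\frac1{(1-x-y)^2}.
\]
Now
\[
(1-x)(1-y)-xy(1-x)-xy(1-y)=1-x-y-xy+xy(x+y)=(1-x-y)(1-xy),
\]
so the first factor equals $\frac{(1-x)(1-y)}{(1-x-y)(1-xy)}$, and
\[
F_{L_c}=\frac{x(1-x)}{(1-xy)(1-x-y)^3}
\]
for each $c$. Since $F_B=(1-x-y)^{-3}$ and the $L_c$ are disjoint, $F_K=F_B-3F_{L_1}$, which is the stated formula. At $(x,y)=(rs,rt)$ we have $1-x-y=1-r$ and $1-xy>0$, so \eqref{eq:Phi} gives
\[
\Phi_K(s,r)=\frac{1-r^2st-3rs+3r^2s^2}{1-r^2st}\ \longrightarrow\ \frac{1-s(1-s)-3s+3s^2}{1-st}=\frac{1-4s+4s^2}{1-s(1-s)} .\qedhere
\]
\end{proof}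

In the same way $\Phi_{L_c}(s,r)\to st/(1-st)$, which is $\frac13$ at $s=\frac12$, as the description ``$u_{c+1}$ is the shortest block'' predicts.

\section{Regular languages do not see the bias}\label{sec:regular}

\begin{lemma}\label{lem:dichotomy}
Let $Y\subseteq B$ be regular. Either $\liminf_{r\to1}\Phi_Y(s,r)>0$ for all $s\in(0,1)$, or $\lim_{r\to1}\Phi_Y(s,r)=0$ for all $s\in(0,1)$.
\end{lemma}

While an automaton for $Y$ reads a block $U_l$, its state is a finite Markov chain whose transition probabilities depend on $s$ but whose graph does not. A long block ends, with high probability, in a part of the graph that cannot be left, and it ends in each reachable state of such a part with probability bounded below.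

\begin{proof}
Let $Q$ be the state set of a complete deterministic automaton for $Y$, with initial state $q_0$, and let $n=|Q|$. Write $q\cdot w$ for the state reached from $q$ by reading $w$, and say that $q'$ is \emph{reachable} from $q$ if $q'=q\cdot v$ for some $v\in\{a,b\}^*$; the letter $\#$ is not allowed here. A shortest such $v$ repeats no state, so it has length less than $n$. Call $q$ \emph{recurrent} if $q$ is reachable from every state reachable from $q$. If $q$ is recurrent and $q'$ is reachable from $q$, then $q'$ is recurrent: from any state reachable from $q'$ one can return to $q$ and go on to $q'$. From every $q$ some recurrent state is reachable: among the states reachable from $q$, take a state $p$ whose set of reachable states is smallest; every $p'$ reachable from $p$ has a set of reachable states contained in that of $p$, hence equal to it, hence containing $p$.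

Fix $s$, put $\eta=\min(s,t)^n$, and let $W_\ell$ be the prefix of length $\ell$ of an infinite sequence of independent letters, equal to $a$ with probability $s$. Any $n$ consecutive letters begin with a prescribed word of length at most $n$ with probability at least $\eta$.

\emph{$(\alpha)$ For every $q$, $\Pr(q\cdot U\text{ is not recurrent})\to0$ as $r\to1$.} From any state, the next $n$ letters lead through a recurrent state with probability at least $\eta$, and recurrent states lead only to recurrent states. So $q\cdot W_\ell$ is not recurrent with probability at most $(1-\eta)^{\lfloor\ell/n\rfloor}$, and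
\[
\Pr(q\cdot U\text{ is not recurrent})\le(1-r)\sum_{\ell\ge0}(1-\eta)^{\lfloor\ell/n\rfloor}=(1-r)\,\frac n\eta .
\]

\emph{$(\beta)$ If $p$ is recurrent and reachable from $q$, then $\liminf_{r\to1}\Pr(q\cdot U=p)>0$.} Let $p=q\cdot v$ and $\pi_\ell=\Pr(p\cdot W_\ell=p)$. Counting only the words $U$ that begin with $v$,
\[
\Pr(q\cdot U=p)\ge(rs)^{|v|_a}(rt)^{|v|_b}\,(1-r)\sum_{\ell\ge0}r^\ell\pi_\ell .
\]
An individual $\pi_\ell$ may be zero, because the chain may be periodic, so we sum over windows of $n$ consecutive times. For any $m$, the state $p\cdot W_m$ returns to $p$ by a word of length less than $n$. So with probability at least $\eta$ we have $p\cdot W_\ell=p$ for some $\ell\in\{m,\dots,m+n-1\}$, and therefore $\pi_m+\dots+\pi_{m+n-1}\ge\eta$. Taking $m=0,n,2n,\dots$ and bounding $r^\ell$ below by $r^{m+n}$ on each window,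
\[
(1-r)\sum_{\ell\ge0}r^\ell\pi_\ell\ge\eta\,(1-r)\frac{r^n}{1-r^n}\ge\frac{\eta\,r^n}{n},
\]
where we used $1-r^n\le n(1-r)$. This proves $(\beta)$.

Call a triple $(p_1,p_2,p_3)$ of recurrent states \emph{good} if $p_1$ is reachable from $q_0$, $p_2$ is reachable from $p_1\cdot\#$, $p_3$ is reachable from $p_2\cdot\#$, and $p_3$ is accepting. Whether a good triple exists does not depend on $s$. If one exists, then by independence of the blocks
\[
\Phi_Y(s,r)\ge\Pr(q_0\cdot U_1=p_1)\,\Pr\big((p_1\cdot\#)\cdot U_2=p_2\big)\,\Pr\big((p_2\cdot\#)\cdot U_3=p_3\big),
\]
and $(\beta)$ gives the first alternative. Suppose that none exists. If $U_1\#U_2\#U_3\in Y$, the states reached after $U_1$, after $U_1\#U_2$ and after $U_1\#U_2\#U_3$ satisfy all conditions of a good triple except possibly recurrence, so one of them is not recurrent. Each block is independent of the state in which the automaton starts reading it, so by $(\alpha)$ we get $\Phi_Y(s,r)\le3(1-r)n/\eta\to0$, the second alternative.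
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The first assertion is Proposition~\ref{prop:grammar}. Suppose that $L$ is commutatively regular. The language $B$ is regular and closed under permutation, so Lemma~\ref{lem:complement} gives a regular $R'\subseteq B$ with $F_{R'}=F_K$, hence $\Phi_{R'}=\Phi_K$. By \eqref{eq:limit}, $\Phi_{R'}(s,r)$ tends to $0$ for $s=\frac12$ and to a positive number for $s=\frac34$. This contradicts Lemma~\ref{lem:dichotomy}.
\end{proof}

\section{Growth of $\mathbb N$-rational series along a curve}\label{sec:Nrat}

Theorem~\ref{thm:binary} needs an obstruction that applies to every $\mathbb N$-rational series, and at points that are not probability vectors. We first record why this class of series is the right one.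

In \eqref{eq:Nrat}, regard the indices of $M$ as \emph{states} of a finite directed graph with an edge $p\to q$ of weight $M_{pq}$ whenever $M_{pq}\ne0$. A state $p$ is \emph{initial} if $\lambda_p\ne0$, \emph{final} if $\mu_p\ne0$, and \emph{useful} if it lies on a path from an initial to a final state. Then $F$ is the sum, over all paths from an initial state $p$ to a final state $q$, of $\lambda_p\mu_q$ times the product of the edge weights, and states that are not useful may be deleted. For a regular language $Y$ take a deterministic automaton, let $M_{pq}$ be the sum of the variables $x_e$ with $p\cdot e=q$, and let $\lambda,\mu$ be the indicator vectors of the initial state and of the accepting states. Then $M(0)=0$ and $F=P_Y$, so \emph{regular languages have $\mathbb N$-rational Parikh series}. The same is true for our grammars.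

\begin{lemma}\label{lem:grammarNrat}
If $Y$ is generated by an unambiguous finite-index matrix grammar, then $P_Y$ is $\mathbb N$-rational.
\end{lemma}

\begin{proof}
Whether a production can be applied to a word, and which nonterminals are present afterward with which multiplicities, depends only on the multiset of nonterminals in the word. The same then holds for a matrix. By (N1), the multiset of a derivable sentential form is a set $Z\subseteq N$. Let $\Gamma$ be the finite graph whose vertices are the sets $Z$ that occur, with an edge from $Z$ to $Z'$ for each matrix that is applicable at $Z$ and results in $Z'$. Give this edge the monomial that records the terminals in the right-hand sides of the matrix. Derivations of terminal words are the paths from $\{S\}$ to $\emptyset$ in $\Gamma$, and the weight of a path is the monomial of the derived word. Keep only the vertices on such paths, let $M_{ZZ'}$ be the sum of the monomials of the edges from $Z$ to $Z'$, and let $\lambda,\mu$ be the indicator vectors of $\{S\}$ and $\emptyset$.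

Unambiguity is used twice. First, $M(0)$ counts the edges of weight $1$; if it were not nilpotent, these edges would contain a cycle. Going around the cycle any number of times would give infinitely many derivations of words with one common Parikh vector. There are finitely many such words, so one of them would have two derivations. Second, each word of $Y$ is derived by exactly one path, so the series \eqref{eq:Nrat} equals $P_Y$.
\end{proof}

So the Parikh series of $L$ is $\mathbb N$-rational, like that of a regular language, and no property of $\mathbb N$-rational series can separate $L$ from regular languages directly. This is the reason for passing to the complement.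

We use the Perron--Frobenius theorem in the following form. Let $A$ be a square matrix with nonnegative real entries whose graph (an edge $p\to q$ when $A_{pq}>0$) is strongly connected. Then the spectral radius $\theta$ of $A$, the largest modulus of an eigenvalue, is itself an eigenvalue, and $Av=\theta v$ for some vector $v$ with positive entries. We also use the identity theorem: a real-analytic function on $(0,1)$ whose zeros accumulate at a point of $(0,1)$ vanishes identically. A series with coefficients in $\mathbb N$ has a value in $[0,\infty]$ at every point with positive coordinates, and its terms may be regrouped freely.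

\begin{lemma}\label{lem:analytic}
Let $F$ be $\mathbb N$-rational in $d$ variables, let $\xi\colon(0,1)\to(0,\infty)^d$ be real-analytic, and suppose that $F(\rho\,\xi(s))<\infty$ for all $s,\rho\in(0,1)$. Let $m\ge1$. For each $s$, either
\[
\liminf_{\rho\to1}\,(1-\rho)^mF(\rho\,\xi(s))>0\qquad\text{or}\qquad\lim_{\rho\to1}\,(1-\rho)^mF(\rho\,\xi(s))=0 .
\]
If the first case holds for all $s$ in a nonempty open interval, then it holds for all $s\in(0,1)$.
\end{lemma}

The conclusion is weaker than that of Lemma~\ref{lem:dichotomy}, and it has to be. For $F=1/(1-xy)$, the series of $(ab)^*$, with $\xi(s)=(2s,2t)$ and $m=1$, we have $F(\rho\,\xi(s))=1/(1-4st\rho^2)$, and the first case holds at $s=\frac12$ only. An $\mathbb N$-rational series can be exceptionally large at an isolated $s$; the lemma says that it cannot be exceptionally small there.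

\begin{proof}
The order of growth of $F(\rho\xi)$ is a combinatorial quantity: the largest number of strongly connected components of spectral radius $1$ that one path can visit. We prove this and then show that spectral radius $1$ is an analytic condition on $s$.

\emph{Normalization.} Put $J=(I-M(0))^{-1}=\sum_nM(0)^n$, a finite sum with entries in $\mathbb N$ since $M(0)$ is nilpotent. The matrix $M'=J(M-M(0))$ has entries in $\mathbb N[x_1,\dots,x_d]$ without constant term, and $I-M=(I-M(0))(I-M')$, so $(I-M)^{-1}=(I-M')^{-1}J$. Replacing $M,\mu$ by $M',J\mu$ leaves $F$ unchanged, so we may assume $M(0)=0$. We delete the states that are not useful. Let $D\ge1$ bound the degrees of the entries of $M$. Every monomial in $M$ has degree between $1$ and $D$, so for $\xi$ with positive coordinates and $0<\rho<1$, entrywise,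
\begin{equation}\label{eq:sandwich}
\rho^DM(\xi)\le M(\rho\xi)\le\rho M(\xi).
\end{equation}
A nonzero polynomial $f$ over $\mathbb N$ is increasing along rays in the weak sense, so
\begin{equation}\label{eq:monotone}
0<f(\xi/2)\le f(\rho\xi)\le f(\xi)\qquad(\tfrac12\le\rho<1).
\end{equation}
In particular the graph of $M(\rho\xi)$ is the graph of $M$, whatever the point.

\emph{Routes.} Call the strongly connected components of the graph \emph{classes}; let $M_C$ be the diagonal block of the class $C$ and $M_C^*=\sum_nM_C^n$. A path cannot return to a class that it has left. So a path from an initial to a final state visits distinct classes $C_1,\dots,C_l$ in order, entering $C_g$ at a state $p_g$ and leaving it at a state $q_g$. Call these data a \emph{route}. There are finitely many routes, they do not depend on $s$, and grouping paths by route gives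
\begin{equation}\label{eq:routes}
F=\sum_{\text{routes}}\lambda_{p_1}(M^*_{C_1})_{p_1q_1}M_{q_1p_2}(M^*_{C_2})_{p_2q_2}\cdots M_{q_{l-1}p_l}(M^*_{C_l})_{p_lq_l}\,\mu_{q_l},
\end{equation}
where the factors $\lambda_{p_1}$, $M_{q_gp_{g+1}}$, $\mu_{q_l}$ are nonzero polynomials.

\emph{One class.} Fix $s$, write $\xi=\xi(s)$, and fix a class $C$. Let $\theta$ be the spectral radius of $M_C(\xi)$ and $v$ a positive eigenvector for $\theta$. (If $C$ is a single state without a loop, then $\theta=0$ and $v=(1)$.) Write $E=M_C^*(\rho\xi)$. From \eqref{eq:sandwich},
\begin{equation}\label{eq:Ev}
\sum_{n\ge0}(\rho^D\theta)^n\,v\ \le\ Ev\ \le\ \sum_{n\ge0}(\rho\theta)^n\,v .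
\end{equation}
All states are useful, so every entry $E_{pq}$, multiplied by the positive weight of a fixed path from an initial state to $p$ and of one from $q$ to a final state, is at most $F(\rho\xi)<\infty$. Hence the left side of \eqref{eq:Ev} is finite for all $\rho<1$, which forces $\theta\le1$. Call $C$ \emph{critical at $s$} if $\theta=1$. We claim that there are constants $0<c_1\le c_2$, independent of $\rho\in[\frac12,1)$, such that all entries of $E$ lie in $[c_1,c_2]$ if $C$ is not critical, and in $[c_1/(1-\rho),\,c_2/(1-\rho)]$ if $C$ is critical.

The right side of \eqref{eq:Ev} gives $E_{pq}v_q\le v_p/(1-\rho\theta)$, and $1/(1-\rho\theta)$ is at most $1/(1-\theta)$ if $\theta<1$ and equals $1/(1-\rho)$ if $\theta=1$. For the lower bounds choose, for all $p,q\in C$, the length $j(p,q)\ge0$ of some path from $p$ to $q$ in $C$, and let $\omega>0$ be the minimum of the numbers $(M_C(\xi/2)^{j(p,q)})_{pq}$. For every $j$ we have $E\ge M_C(\rho\xi)^j$ and $E\ge E\,M_C(\rho\xi)^j$. With \eqref{eq:monotone}, the first inequality gives $E_{pq}\ge\omega$, and the second gives $E_{pq}\ge\omega E_{pq'}$ for all $p,q,q'\in C$. If $C$ is critical, multiply the latter by $v_{q'}$, sum over $q'$, and use the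 left side of \eqref{eq:Ev}:
\[
E_{pq}\sum_{q'\in C}v_{q'}\ \ge\ \omega\,(Ev)_p\ \ge\ \frac{\omega\,v_p}{1-\rho^D}\ \ge\ \frac{\omega\,v_p}{D(1-\rho)} .
\]
This proves the claim.

\emph{The dichotomy.} By the claim and \eqref{eq:monotone}, the term of \eqref{eq:routes} belonging to a route with exactly $\kappa$ classes critical at $s$ lies between two positive constant multiples of $(1-\rho)^{-\kappa}$ for $\rho\in[\frac12,1)$. All terms are nonnegative. So the first case holds at $s$ if some route contains at least $m$ classes critical at $s$, and the second case holds otherwise.

\emph{Analyticity.} Suppose that the first case holds on an open interval, and take a compact subinterval of positive length. For each $s$ in it, some set of $m$ classes on a common route is critical at $s$. There are finitely many such sets, so one set $\mathcal C$ is critical at infinitely many $s$, and these accumulate at a point of $(0,1)$. For $C\in\mathcal C$ the function $s\mapsto\det\big(I-M_C(\xi(s))\big)$ is a polynomial in the coordinates of $\xi(s)$, hence real-analytic, and it vanishes wherever $C$ is critical. By the identity theorem it vanishes on $(0,1)$. So $1$ is an eigenvalue of $M_C(\xi(s))$ for every $s$, and since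 the spectral radius is at most $1$, the class $C$ is critical at every $s$. Hence the first case holds at every $s$.
\end{proof}

The finiteness hypothesis enters through $\theta\le1$, which turns ``critical'' into the vanishing of a determinant. The nonnegativity of the entries of $M,\lambda,\mu$ excludes cancellation in \eqref{eq:routes}, and nonnegativity of the coefficients of $F$ would not be enough: the rational series $P_K$, with $\xi(s)=(s,t,1)$ and $m=3$, satisfies $(1-\rho)^3P_K(\rho\,\xi(s))=\rho^2\Phi_K(s,\rho)$, which violates the conclusion by \eqref{eq:limit}.

\section{Two letters}\label{sec:binary}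

To remove the letter $\#$ we encode $\Sigma$ by the morphism $h$ of Theorem~\ref{thm:binary}. Its three code words are distinct and have the same length, so $h$ is injective; and the Parikh vectors $(2,1)$ and $(1,2)$ of $h(a)$ and $h(b)$ are linearly independent, so the weights of $a$ and $b$ can still be chosen freely. Two things change. The set $h(B)$ is not closed under permutation, so Lemma~\ref{lem:complement} must be applied in $\{a,b\}^*$; this is why $L'$ includes all words outside $h(B)$. And the points at which we evaluate are no longer probability vectors (for $s=\frac12$ the point $\xi(s)$ below is $(2^{-1/3},2^{-1/3})$), so Lemma~\ref{lem:analytic} takes the place of Lemma~\ref{lem:dichotomy}.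

\begin{proof}[Proof of Theorem~\ref{thm:binary}]
\emph{The grammar for $L'$.} In the grammar of Section~\ref{sec:grammar} replace every terminal $e$ in a right-hand side by $h(e)$; on track $2$, for instance, an emission becomes $X\to Xh(e)$. Each sentential form is replaced by its image under $h$ (nonterminals fixed), so the new grammar generates $h(L)$, and it is unambiguous because $h$ is injective. The language $h(B)$ is regular, as the image of a regular language under a morphism. Take a complete deterministic automaton for $\{a,b\}^*\setminus h(B)$ with initial state $q_0$, new nonterminals $Z_q$ for its states, and add the matrices $(S\to Z_{q_0})$, $(Z_q\to eZ_{q\cdot e})$ for $e\in\{a,b\}$, and $(Z_q\to\varepsilon)$ for accepting $q$. These derive each word of $\{a,b\}^*\setminus h(B)$ once, through sentential forms with the single nonterminal $Z_q$. The two parts share only $S$ and generate disjoint languages, so the combined grammar is in normal form, unambiguous, of index $2$, and generates $L'$. By injectivity of $h$, $\{a,b\}^*\setminus L'=h(B)\setminus h(L)=h(K)$.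

(b) Let $H=P_{h(K)}$. The code words $h(a),h(b),h(\#)$ have monomials $x^2y$, $xy^2$, $y^3$, and every word of $K$ has two letters $\#$, so
\[
H(x,y)=y^6F_K(x^2y,xy^2),
\]
which is rational by Proposition~\ref{prop:series} and has coefficients in $\mathbb N$. We choose the curve on which $h(a)$ and $h(b)$ receive the weights $s$ and $t=1-s$: solving $x^2y=s$, $xy^2=t$ gives
\[
\xi(s)=\big((s^2/t)^{1/3},\ (t^2/s)^{1/3}\big),
\]
which is real-analytic with positive values on $(0,1)$. At $(x,y)=\rho\,\xi(s)$ we have $x^2y=\rho^3s$, $xy^2=\rho^3t$ and $y^6=\rho^6(t^2/s)^2$. Hence, by \eqref{eq:Phi} with $r=\rho^3$, the value $H(\rho\,\xi(s))$ is finite for $\rho<1$ and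
\[
(1-\rho)^3H(\rho\,\xi(s))=\rho^6\Big(\frac{t^2}s\Big)^2\Big(\frac{1-\rho}{1-\rho^3}\Big)^3\Phi_K(s,\rho^3)
\ \longrightarrow\ \frac1{27}\Big(\frac{t^2}s\Big)^2\frac{(1-2s)^2}{1-s(1-s)}
\]
as $\rho\to1$, by \eqref{eq:limit}. The limit is positive for $s\in(\frac12,1)$ and zero for $s=\frac12$. By Lemma~\ref{lem:analytic} with $m=3$, the series $H$ is not $\mathbb N$-rational. A language commutatively equivalent to $h(K)$ has Parikh series $H$, so by Lemma~\ref{lem:grammarNrat} it is not generated by an unambiguous finite-index matrix grammar. In particular the class of languages generated by such grammars contains $L'$ but not its complement $h(K)$.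

(a) If $L'$ were commutatively regular, Lemma~\ref{lem:complement} with $B_0=\{a,b\}^*$ would give a regular language with Parikh series $H$, and $H$ would be $\mathbb N$-rational, contrary to (b).

(c) Let $Y\subseteq\{a\}^*$ be generated by such a grammar, and let $\Gamma$ be the graph in the proof of Lemma~\ref{lem:grammarNrat}. Label an edge by $a^j$ if its matrix produces $j$ terminals. Over one letter a word is determined by its length, so $Y$ is the set of labels of the paths from $\{S\}$ to $\emptyset$. Thus $Y$ is accepted by a finite automaton whose edges are labeled by words, and $Y$ is regular.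

(d) By (i), a language generated by a finite-index $\mathrm{ED0L}$ system is commutatively regular, and $L$ and $L'$ are not, by Theorem~\ref{thm:main} and part (a).
\end{proof}

\begin{thebibliography}{1}

\bibitem{CDIM}
Arturo Carpi, Flavio D'Alessandro, Oscar H. Ibarra, Ian McQuillan,
\emph{Relationships Between Bounded Languages, Counter Machines, Finite-Index Grammars, Ambiguity, and Commutative Regularity},
arXiv:2212.03359 (2022).

\end{thebibliography}
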